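\title{A covering game for Aronszajn null sets}

\begin{abstract}
We study a game on a Borel subset $A$ of a separable real Banach space. In each inning player $\mathbf{I}$ proposes a dense set of directions, and player $\mathbf{II}$ answers with one of these directions and a Borel set that is null on every line parallel to it; $\mathbf{II}$ wins if these sets cover $A$. We prove the conjecture, posed by Duda and Tsaban, that $\mathbf{I}$ has no winning strategy if and only if $A$ is Aronszajn null. In fact the game is determined: either $\mathbf{II}$ has a winning strategy, or $\mathbf{I}$ wins by repeating one countable dense set, and then a cube measure gives $A$ mass arbitrarily close to $1$ and gives every legal move of $\mathbf{II}$ mass $0$. The equivalence extends to analytic sets. In dimension $d<\infty$ player $\mathbf{II}$ needs $d$ innings; in infinite dimension no finite number of innings suffices in general.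
\end{abstract}

\section{The game and the main theorem}\label{sec:intro}

Throughout, $X\neq\{0\}$ is a separable real Banach space, $\lambda$ is Lebesgue measure on $\mathbb R$, and $\mathbb N=\{1,2,\dots\}$. We work in ZFC. For $S\subseteq X$, $p\in X$ and $x\in X\setminus\{0\}$, the set
\[
S_{p,x}=\{t\in\mathbb R:\ p+tx\in S\}
\]
is the trace of $S$ on the line through $p$ in direction $x$. Let $\mathcal A(x)$ be the family of all Borel sets $B\subseteq X$ with $\lambda(B_{p,x})=0$ for every $p\in X$. It contains $\emptyset$ and is closed under Borel subsets, translations and countable unions. If $X=\mathbb R$, it is the family of Borel null sets. In higher dimension it depends on $x$: a proper closed subspace $V$ belongs to $\mathcal A(x)$ exactly when $x\notin V$, because a line in a direction $x\notin V$ meets $V$ in at most one point, while for $x\in V$ the line $\mathbb Rx$ lies in $V$.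

To obtain a notion of smallness that does not favor a direction, one lets an adversary restrict the directions. Let $\mathbb A$ be the family of all Borel sets $A\subseteq X$ such that for every sequence $(D_n)$ of dense subsets of $X$ there are nonzero $x_n\in D_n$ and sets $A_n\in\mathcal A(x_n)$ with $A\subseteq\bigcup_nA_n$. Density leaves enough room to avoid bad directions; for instance, a proper closed subspace $V$ is in $\mathbb A$, since one can take $x_1\in D_1\setminus V$, $A_1=V$ and $A_n=\emptyset$ for $n\ge2$. In finite dimension $\mathbb A$ is the family of Borel Lebesgue null sets (Theorem~\ref{thm:innings}), and since the definition uses Lebesgue measure only on lines, it makes sense in every dimension. It is known that $\mathbb A$ coincides with the family of Borel Aronszajn null sets; Section~\ref{sec:aronszajn} recalls that notion and contains a proof.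

In the definition of $\mathbb A$ the whole sequence $(D_n)$ is known before $x_1$ and $A_1$ are chosen. The following game removes this foresight. Fix a Borel set $A\subseteq X$. In inning $n=1,2,\dots$ of the \emph{game on $A$}, player $\mathbf I$ chooses a dense set $D_n\subseteq X$, and player $\mathbf{II}$ responds with a nonzero $x_n\in D_n$ and a set $A_n\in\mathcal A(x_n)$. Player $\mathbf{II}$ wins the play if $A\subseteq\bigcup_nA_n$; otherwise $\mathbf I$ wins. A \emph{strategy} is a rule that chooses a player's move in each inning as a function of the previous moves, and it is \emph{winning} if the player wins every play in which it is followed.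

A sequence $(D_n)$ is the same as a strategy of $\mathbf I$ that ignores the moves of $\mathbf{II}$, and $A\in\mathbb A$ says precisely that no such strategy is winning. So if $\mathbf I$ has no winning strategy, then $A\in\mathbb A$. The converse asks whether $\mathbf I$ gains anything by reacting to the opponent. The following conjecture is posed in \cite{DT}.

\medskip
\noindent\textbf{Conjecture.} \emph{For a Borel set $A\subseteq X$, player $\mathbf I$ has no winning strategy in the game on $A$ if and only if $A\in\mathbb A$.}
\medskip

Finite dimension suggests a positive answer: there $\mathbf{II}$ has a canonical move that needs no foresight and wins on every null set. In infinite dimension the same canonical move may be the empty set in every inning (Remark~\ref{rem:greedy}), so a different argument is needed. It comes from a family of measures. Let $\mathbb P$ be the product of Lebesgue measures on $\Omega=[0,1]^{\mathbb N}$, so that the coordinates $U_1,U_2,\dots$ are independent and uniform on $[0,1]$. Given $b\in X$ and nonzero vectors $h_n\in X$ with $\sum_n\|h_n\|<\infty$ whose linear span is dense in $X$, the map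
\[
Z=b+\sum_nU_nh_n\colon\ \Omega\to X
\]
is a uniform limit of continuous maps, hence continuous. Its law $\mu(B)=\mathbb P(Z\in B)$ is called a \emph{cube measure}, with \emph{edges} $h_n$.

\begin{theorem}\label{thm:main}
For a Borel set $A\subseteq X$ the following are equivalent:
\begin{itemize}
\item[(1)] $A\in\mathbb A$;
\item[(2)] $\mathbf I$ has no winning strategy in the game on $A$;
\item[(3)] $\mathbf{II}$ has a winning strategy in the game on $A$;
\item[(4)] $\mu(A)=0$ for every cube measure $\mu$.
\end{itemize}
\end{theorem}

The conjecture is the equivalence of (1) and (2). The equivalence of (2) and (3) says that the game is determined: on every Borel set one of the players has a winning strategy. We have seen that (2) implies (1), and (3) implies (2) because two winning strategies played against each other would produce a play won by both players. The implication from (1) to (4) is Fubini's theorem (Section~\ref{sec:cube}).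

The substance is the implication from (4) to (3). We prove its contrapositive and never write down a strategy. The sets on which $\mathbf{II}$ wins form a translation invariant $\sigma$-ideal $\mathcal W$. If $S\notin\mathcal W$, then near any prescribed direction there is a short vector $h$ such that the points $y$ for which most of the segment from $y$ to $y+h$ lies in $S$ again form a set outside $\mathcal W$ (Section~\ref{sec:ideal}). Iterating gives parallelepipeds of growing dimension that are almost filled by $A$, and a compactness device keeps their limit, a cube measure, concentrated on $A$ (Section~\ref{sec:construction}). This measure also provides a very simple winning strategy for $\mathbf I$ (Theorem~\ref{thm:dichotomy}). Section~\ref{sec:finite} treats finite dimension and counts the innings that $\mathbf{II}$ needs, and Section~\ref{sec:analytic} extends Theorem~\ref{thm:main} to analytic sets.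

\section{Traces on lines and the thick part of a set}\label{sec:prelim}

We need two forms of Fubini's theorem.

\begin{lemma}\label{lem:meas}
If $S\subseteq X$ and $J\subseteq\mathbb R$ are Borel and $x\ne0$, then $p\mapsto\lambda(J\cap S_{p,x})$ is a Borel function on $X$.
\end{lemma}

\begin{proof}
The set $\{(p,t):t\in J,\ p+tx\in S\}$ is Borel in $X\times\mathbb R$. Since $X$ is separable, the Borel $\sigma$-algebra of $X\times\mathbb R$ is the product $\sigma$-algebra, and the measure of the sections of a product measurable set is a measurable function.
\end{proof}

Let $F\subseteq X$ be a subspace with basis $e_1,\dots,e_k$, $k\ge1$. A Borel set $E\subseteq X$ is \emph{null in the coset $y+F$} if $\{u\in\mathbb R^k:y+\sum_iu_ie_i\in E\}$ is Lebesgue null in $\mathbb R^k$. This does not depend on the basis or on the representative $y$, because invertible affine maps of $\mathbb R^k$ preserve null sets.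

\begin{lemma}\label{lem:fubini}
\begin{itemize}
\item[(a)] If $E\subseteq\mathbb R^k$ is Borel, $c\in\mathbb R^k\setminus\{0\}$ and $\lambda\{s:u+sc\in E\}=0$ for every $u\in\mathbb R^k$, then $E$ is Lebesgue null.
\item[(b)] If $F\subseteq X$ is a finite-dimensional subspace, $0\neq v\in F$ and $B\in\mathcal A(v)$, then $B$ is null in every coset of $F$.
\end{itemize}
\end{lemma}

\begin{proof}
For (a), pass to linear coordinates in which $c$ is a basis vector and integrate first along $c$. For (b), apply (a) in the coordinates of the coset, with $c$ the coordinate vector of $v$.
\end{proof}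

Given $S$ and a direction $x$, which part of $S$ can be discarded at no risk? The lines parallel to $x$ on which $S$ is already null can be handled all at once. For Borel $S\subseteq X$ and $x\neq0$ define the \emph{thick part}
\[
P_x(S)=\{p\in X:\ \lambda(S_{p,x})>0\},
\]
which need not be contained in $S$, and call $S\setminus P_x(S)$ the \emph{thin part} of $S$ in direction $x$.

\begin{lemma}\label{lem:thick}
The set $P_x(S)$ is Borel and invariant under translation by $\mathbb Rx$, and $S\setminus P_x(S)\in\mathcal A(x)$. If $S+w=S$, then $P_x(S)+w=P_x(S)$.
\end{lemma}

\begin{proof}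
The set is Borel by Lemma~\ref{lem:meas}. It is invariant under $\mathbb Rx$ because $S_{p+sx,x}=S_{p,x}-s$. Hence a line parallel to $x$ either lies in $P_x(S)$, and then misses the thin part, or is disjoint from $P_x(S)$, and then $S$ itself is null on it. Finally, $S+w=S$ gives $S_{p+w,x}=S_{p,x}$.
\end{proof}

A strategy of $\mathbf{II}$ will be regarded as a function of $(D_1,\dots,D_n)$ alone. This loses nothing, since the earlier moves of $\mathbf{II}$ can be recomputed from those of $\mathbf I$. A strategy of $\mathbf I$ is \emph{constant} if it plays the same dense set in every inning.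

\section{Finitely many directions and the number of innings}\label{sec:finite}

\begin{example}\label{ex:plane}
Let $A\subseteq\mathbb R^2$ be a Borel null set. In the first inning $\mathbf{II}$ takes any nonzero $x_1\in D_1$ and plays the thin part $A\setminus P_{x_1}(A)$. Choose coordinates with $x_1=(1,0)$. Then $P_{x_1}(A)=\mathbb R\times T$, where $T$ is the set of heights of the horizontal lines on which $A$ has positive length, and $\lambda(T)=0$ by Fubini's theorem. In the second inning $\mathbf{II}$ takes $x_2=(\alpha,\beta)\in D_2$ with $\beta\ne0$. The trace of $\mathbb R\times T$ on the line through $(p_1,p_2)$ in direction $x_2$ is $(T-p_2)/\beta$, a null set. So $\mathbf{II}$ may play the whole set $P_{x_1}(A)$, and $A$ is covered after two innings.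
\end{example}

The first move used no information about $D_2$. What was left over was still null and had gained an invariance. In dimension $k$ the leftover gains one invariance per step until it is empty.

\begin{lemma}\label{lem:split}
Let $e_1,\dots,e_k\in X$ be linearly independent with span $F$, and let $E\subseteq X$ be a Borel set that is null in every coset of $F$. Put $Q_0=E$ and, for $1\le i\le k$,
\[
Q_i=P_{e_i}(Q_{i-1}),\qquad E_i=Q_{i-1}\setminus Q_i .
\]
Then $E_i\in\mathcal A(e_i)$, the set $E_i$ depends only on $E,e_1,\dots,e_i$, and $E\subseteq E_1\cup\dots\cup E_k$.
\end{lemma}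

\begin{proof}
The first claim is Lemma~\ref{lem:thick}, and the second holds by construction. Since $Q_{i-1}\subseteq E_i\cup Q_i$, we have $E\subseteq E_1\cup\dots\cup E_k\cup Q_k$, and it remains to show $Q_k=\emptyset$.

Each $Q_i$ is null in every coset of $F$. Indeed, suppose this holds for $Q_{i-1}$, fix a coset with coordinates $u\in\mathbb R^k$, and let $u'\in\mathbb R^{k-1}$ denote the coordinates other than $u_i$. By Fubini's theorem the set $T$ of those $u'$ for which $Q_{i-1}$ has positive measure on the corresponding line parallel to $e_i$ is null in $\mathbb R^{k-1}$ (empty if $k=1$). The part of $Q_i$ in the coset is $\{u:u'\in T\}$, which is null. Moreover, by Lemma~\ref{lem:thick} and induction, $Q_i$ is invariant under $\mathbb Re_1,\dots,\mathbb Re_i$. Thus $Q_k$ is a union of cosets of $F$ and is null in each coset. No coset is null in itself, so $Q_k=\emptyset$.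
\end{proof}

\begin{theorem}\label{thm:innings}
\begin{itemize}
\item[(i)] Let $\dim X=d<\infty$. A Borel set $A$ is Lebesgue null if and only if $A\in\mathbb A$, and in this case $\mathbf{II}$ has a strategy that guarantees $A\subseteq A_1\cup\dots\cup A_d$. The number $d$ cannot be lowered uniformly in $A$: there are a Borel null set $A$ and a constant strategy of $\mathbf I$ against which $A\not\subseteq A_1\cup\dots\cup A_{d-1}$ in every play.
\item[(ii)] Let $\dim X=\infty$. There are a Borel set $A\in\mathbb A$ and a constant strategy of $\mathbf I$ against which $A\not\subseteq A_1\cup\dots\cup A_n$ for every $n$ in every play.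
\end{itemize}
\end{theorem}

\begin{proof}
Both lower bounds rest on one observation. Let $n\ge1$, $x_i\neq0$ and $A_i\in\mathcal A(x_i)$ for $i\le n$, and $V=\operatorname{span}\{x_1,\dots,x_n\}$. By Lemma~\ref{lem:fubini}(b) each $A_i$ is null in $V$, and therefore
\begin{equation}\label{eq:span}
V\not\subseteq A_1\cup\dots\cup A_n .
\end{equation}

(i) If $A\in\mathbb A$, take $D_n=X$ for all $n$. The resulting sets $A_n$ are null by Lemma~\ref{lem:fubini}(b) with $F=X$, so $A$ is null. Conversely, let $A$ be null. In inning $i\le d$ let $\mathbf{II}$ pick $x_i\in D_i\setminus\operatorname{span}\{x_1,\dots,x_{i-1}\}$, which is possible because the complement of a proper closed subspace is open and nonempty, and play the set $E_i$ of Lemma~\ref{lem:split} for $E=A$, $e_j=x_j$, $F=X$. This set is available in inning $i$ because it depends only on $x_1,\dots,x_i$. After $d$ innings $A$ is covered. In particular (3) of Theorem~\ref{thm:main} holds, hence (2) and (1).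

For sharpness identify $X$ with $\mathbb R^d$, let $A$ be the union of all proper subspaces spanned by rational vectors, including $\{0\}$, and let $\mathbf I$ always play $\mathbb Q^d$. The set $A$ is a countable union of closed null sets. If $d=1$, then $A=\{0\}$ is not covered before any set has been played. If $d\ge2$, then $V=\operatorname{span}\{x_1,\dots,x_{d-1}\}\subseteq A$, and \eqref{eq:span} applies.

(ii) Let $D$ be a countable dense set and $A=\operatorname{span}D$. Then $A=\bigcup_nV_n$, where $V_1,V_2,\dots$ are the spans of the finite subsets of $D$; these subspaces are finite-dimensional, hence closed and proper. Given dense sets $D_n$, pick $x_n\in D_n\setminus V_n$ and put $A_n=V_n\in\mathcal A(x_n)$. This shows $A\in\mathbb A$. If $\mathbf I$ always plays $D$, then $\operatorname{span}\{x_1,\dots,x_n\}\subseteq A$ for every $n$, and \eqref{eq:span} applies.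
\end{proof}

\begin{remark}\label{rem:greedy}
The set $A=\operatorname{span}D$ in (ii) defeats the strategy of (i). For nonzero $x\in D$ every line parallel to $x$ lies in $A$ or misses $A$, so $P_x(A)=A$. Against the constant move $D$, the strategy of playing thin parts therefore plays $\emptyset$ forever. Yet $\mathbf{II}$ wins on $A$, by treating the pieces $V_n$ one at a time as in the proof above. A general argument must combine thin parts with countable decompositions that cannot be named in advance.
\end{remark}

\section{Cube measures vanish on sets in $\mathbb A$}\label{sec:cube}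

\begin{lemma}\label{lem:cube}
Let $\mu$ be a cube measure with edges $h_n$. If $0\neq v\in\operatorname{span}\{h_n:n\in\mathbb N\}$ and $B\in\mathcal A(v)$, then $\mu(B)=0$.
\end{lemma}

\begin{proof}
Write $v=\sum_{i\le k}c_ih_i$; then $c=(c_1,\dots,c_k)\ne0$. The edges may be linearly dependent, so we work in the parameter space $\mathbb R^k$. Fix values $u_i\in[0,1]$ for $i>k$, put $w=b+\sum_{i>k}u_ih_i$, and let $E_w=\{u\in\mathbb R^k:w+\sum_{i\le k}u_ih_i\in B\}$, a Borel set. For every $u\in\mathbb R^k$,
\[
\lambda\{s:u+sc\in E_w\}=\lambda\Big\{s:\Big(w+\sum_{i\le k}u_ih_i\Big)+sv\in B\Big\}=0 .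
\]
By Lemma~\ref{lem:fubini}(a), $E_w$ is null in $\mathbb R^k$. Integrating over $(u_i)_{i>k}$ gives $\mathbb P(Z\in B)=0$.
\end{proof}

\begin{proposition}\label{prop:14}
If $A\in\mathbb A$, then $\mu(A)=0$ for every cube measure $\mu$.
\end{proposition}

\begin{proof}
The span of the edges of $\mu$ is dense, so it can serve as $D_n$ for all $n$. This gives $A\subseteq\bigcup_nA_n$ with $A_n\in\mathcal A(v_n)$ and $v_n\neq0$ in the span of the edges, and $\mu(A_n)=0$ by Lemma~\ref{lem:cube}.
\end{proof}

The density of the span is needed here. For a nonzero $h$ in a proper closed subspace $V$, the edges $h_n=2^{-n}h$ and $b=0$ give a measure carried by $V\in\mathbb A$.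

\section{The sets on which player II wins}\label{sec:ideal}

Let $\mathcal W$ be the family of Borel sets $R\subseteq X$ such that $\mathbf{II}$ has a winning strategy in the game on $R$. The countable decompositions asked for in Remark~\ref{rem:greedy} enter through the following lemma. It is the place where the infinite number of innings is used.

\begin{lemma}\label{lem:ideal}
The family $\mathcal W$ contains $\emptyset$ and is closed under Borel subsets, translations and countable unions.
\end{lemma}

\begin{proof}
Since $X\neq\{0\}$, every dense set contains a nonzero vector, so $\mathbf{II}$ always has a legal move; any strategy wins on $\emptyset$. A strategy that wins on $R$ wins on every Borel subset of $R$. To win on $R+y$, follow a winning strategy for $R$ but replace each answer $A_n$ by $A_n+y\in\mathcal A(x_n)$. Finally, let $\sigma_j$ be winning on $R_j$ for $j\in\mathbb N$, and partition $\mathbb N$ into infinite sets $N_j$. If $N_j=\{n_1<n_2<\dots\}$, let $\mathbf{II}$ answer in inning $n_k$ with $\sigma_j(D_{n_1},\dots,D_{n_k})$. For each $j$ the innings in $N_j$ form a full play according to $\sigma_j$, so $R_j\subseteq\bigcup_{n\in N_j}A_n$. Hence $\bigcup_jR_j\subseteq\bigcup_nA_n$.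
\end{proof}

We use the lemma in the form: if a Borel set outside $\mathcal W$ is covered by countably many Borel sets, one of them is outside $\mathcal W$. The next lemma analyzes the first inning. If playing the thin part left a winnable remainder for an open set of directions, $\mathbf I$ could not keep $\mathbf{II}$ away from these directions.

\begin{lemma}\label{lem:dense}
If $S$ is Borel and $S\notin\mathcal W$, then $\{x\neq0:P_x(S)\notin\mathcal W\}$ is dense in $X$.
\end{lemma}

\begin{proof}
Otherwise there is a nonempty open set $G$ with $P_x(S)\in\mathcal W$ for all nonzero $x\in G$. As $X$ has no isolated points, $G\setminus\{0\}$ is open and nonempty. Given $D_1$, let $\mathbf{II}$ choose $x_1\in D_1\cap G\setminus\{0\}$, play $S\setminus P_{x_1}(S)$, which is legal by Lemma~\ref{lem:thick}, and from inning $2$ on follow a winning strategy for $P_{x_1}(S)$. This strategy wins on $S$, a contradiction.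
\end{proof}

Positive measure on a line is too weak to be iterated infinitely often. The proportions gained in successive directions will be multiplied, so they must be of the form $1-\varepsilon_n$ with $\sum_n\varepsilon_n$ small, and the segments will be added, so they must be short. For Borel $S\subseteq X$, $h\neq0$ and $\varepsilon\in(0,1)$ put
\[
H_{h,\varepsilon}(S)=\{y\in X:\ \lambda\{u\in[0,1]:y+uh\in S\}>1-\varepsilon\}.
\]
This set is Borel by Lemma~\ref{lem:meas}, and the operator $H_{h,\varepsilon}$ is monotone. It also preserves increasing unions:
\begin{equation}\label{eq:up}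
S^m\uparrow S\quad\Longrightarrow\quad H_{h,\varepsilon}(S^m)\uparrow H_{h,\varepsilon}(S).
\end{equation}
Indeed, $\lambda\{u\in[0,1]:y+uh\in S^m\}$ increases to $\lambda\{u\in[0,1]:y+uh\in S\}$, so it eventually exceeds $1-\varepsilon$ if the limit does. The strict inequality in the definition is there for this purpose.

Recall the Lebesgue density theorem: if $E\subseteq\mathbb R$ is measurable, then almost every $s\in E$ satisfies $\lambda([s-r,s+r]\setminus E)/r\to0$ as $r\downarrow0$. It upgrades ``positive'' to ``almost full on a short segment'' at the price of a translation and a countable union, both of which $\mathcal W$ absorbs.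

\begin{lemma}\label{lem:step}
Let $S\notin\mathcal W$ be Borel, $z\in X$ and $\varepsilon,\delta\in(0,1)$. There are $h\neq0$ and a closed ball $K$ of radius $\delta$ such that
\[
\|h\|\le\delta,\qquad\operatorname{dist}(z,\mathbb Rh)<\delta,\qquad K\cap H_{h,\varepsilon}(S)\notin\mathcal W .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dense} there is $x\ne0$ with $\|x-z\|<\delta$ and $P_x(S)\notin\mathcal W$. Put $\rho=\delta/\|x\|$. We claim that
\begin{equation}\label{eq:cover}
P_x(S)\subseteq\bigcup_{r\in\mathbb Q\cap(0,\rho)}\ \bigcup_{q\in\mathbb Q}\big(H_{rx,\varepsilon}(S)-qx\big).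
\end{equation}
Let $p\in P_x(S)$ and $E=S_{p,x}$, so $\lambda(E)>0$. Let $s$ be as in the density theorem. Then $\lambda([s,s+r]\setminus E)<\varepsilon r$ for all small $r>0$, so there is a rational $r\in(0,\rho)$ with $\lambda(E\cap[s,s+r])>(1-\varepsilon)r$. The function $q\mapsto\lambda(E\cap[q,q+r])$ is continuous, since it changes by at most $2|q-q'|$ between $q$ and $q'$. So $\lambda(E\cap[q,q+r])>(1-\varepsilon)r$ for some rational $q$. The substitution $t=q+ur$ gives
\[
\lambda\{u\in[0,1]:(p+qx)+u\,rx\in S\}=\lambda(E\cap[q,q+r])/r>1-\varepsilon ,
\]
that is, $p+qx\in H_{rx,\varepsilon}(S)$. This proves \eqref{eq:cover}.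

By Lemma~\ref{lem:ideal}, some set on the right of \eqref{eq:cover} is not in $\mathcal W$, and by translation invariance $H_{h,\varepsilon}(S)\notin\mathcal W$ for the corresponding $h=rx$. Here $\|h\|<\delta$ and $\operatorname{dist}(z,\mathbb Rh)\le\|z-x\|<\delta$. Since $X$ is separable, it is covered by countably many closed balls of radius $\delta$, and Lemma~\ref{lem:ideal} yields $K$.
\end{proof}

\section{A cube measure on a set that II cannot win}\label{sec:construction}

The conclusion of Lemma~\ref{lem:step} is again a Borel set outside $\mathcal W$, so the lemma can be iterated. Two steps already show the mechanism.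

\begin{example}\label{ex:parallelogram}
Let $X=\mathbb R^2$ and $S\notin\mathcal W$. Lemma~\ref{lem:step} gives $h_1$ with $H_1(S)\notin\mathcal W$, where $H_1=H_{h_1,\varepsilon_1}$. Apply it again to the set $H_1(S)$, with $z$ at distance at least $\delta$ from the line $\mathbb Rh_1$. This gives $h_2$, not parallel to $h_1$, with $H_2H_1(S)\notin\mathcal W$, where $H_2=H_{h_2,\varepsilon_2}$. In particular there is a point $b\in H_2H_1(S)$. For $u_2$ in a set of measure $>1-\varepsilon_2$ we have $b+u_2h_2\in H_1(S)$, and for each such $u_2$ we have $b+u_2h_2+u_1h_1\in S$ for $u_1$ in a set of measure $>1-\varepsilon_1$. So $S$ fills at least the proportion $(1-\varepsilon_1)(1-\varepsilon_2)$ of a nondegenerate parallelogram (Figure~\ref{fig:par}) and has positive area. This recovers, by contraposition, the conclusion of Example~\ref{ex:plane} that null sets are in $\mathcal W$, and no strategy had to be described. The edges are chosen in the order $h_1,h_2$, and the base point $b$ is chosen last.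
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thin] (0,0) node[below left]{$b$} -- (4,0) node[below right]{$b+h_1$} -- (5,2.5) -- (1,2.5) node[above left]{$b+h_2$} -- cycle;
\draw[very thick] (0.1,0.25)--(1.6,0.25) (1.9,0.25)--(4.1,0.25);
\draw[very thick] (0.3,0.75)--(3.2,0.75) (3.5,0.75)--(4.3,0.75);
\draw[very thick] (0.5,1.25)--(1.0,1.25) (1.3,1.25)--(4.5,1.25);
\draw[dotted] (0.7,1.75)--(4.7,1.75);
\draw[very thick] (0.9,2.25)--(2.6,2.25) (2.9,2.25)--(4.9,2.25);
\fill (0.1,0.25) circle (2pt) (0.3,0.75) circle (2pt) (0.5,1.25) circle (2pt) (0.9,2.25) circle (2pt);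
\draw[fill=white] (0.7,1.75) circle (2pt);
\end{tikzpicture}
\caption{A point $b\in H_{h_2,\varepsilon_2}H_{h_1,\varepsilon_1}(S)$. Most points of the side from $b$ to $b+h_2$ lie in $H_{h_1,\varepsilon_1}(S)$ (filled dots), and from each of them most of the segment along $h_1$ lies in $S$ (thick). Nothing is known about the segments that start at the exceptional points (open dot).}
\label{fig:par}
\end{figure}

\begin{lemma}\label{lem:fill}
Let $S$ be Borel, $n\ge0$, $h_i\neq0$, $\varepsilon_i\in(0,1)$ and $H_i=H_{h_i,\varepsilon_i}$ for $1\le i\le n$. If $y\in H_nH_{n-1}\cdots H_1(S)$, then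
\[
\mathbb P\Big(y+\sum_{i\le n}U_ih_i\in S\Big)\ge\prod_{i\le n}(1-\varepsilon_i).
\]
\end{lemma}

\begin{proof}
For $n=0$ the hypothesis reads $y\in S$ and the probability is $1$. Let $n\ge1$ and $J=\{u\in[0,1]:y+uh_n\in H_{n-1}\cdots H_1(S)\}$, so $\lambda(J)>1-\varepsilon_n$. By Fubini's theorem and the induction hypothesis for the points $y+uh_n$, $u\in J$, the probability equals
\[
\int_0^1\mathbb P\Big(y+uh_n+\sum_{i<n}U_ih_i\in S\Big)\,du\ \ge\ \lambda(J)\prod_{i<n}(1-\varepsilon_i).\qedhere
\]
\end{proof}

In infinite dimension no finite number of edges has dense span, so we must let $n\to\infty$. Two difficulties appear. First, the base point changes with $n$; the balls in Lemma~\ref{lem:step} will force it to converge. Second, $A$ need not be closed, and membership in $A$ can be lost in the limit. For $A=\operatorname{span}D$ as in Theorem~\ref{thm:innings}(ii), rescale the nonzero elements of $D$ to edges $h_n$ with $\sum_n\|h_n\|<\infty$. Then every partial sum $\sum_{i\le n}U_ih_i$ lies in $A$, but the full sum lies in $A$ with probability $0$ by Proposition~\ref{prop:14}. The remedy is to shrink $A$ during the construction to sets whose limit points stay in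 $A$. If $A$ is an increasing union of closed sets $C_m$, it suffices to commit to one $C_m$. The next lemma provides a substitute for every Borel set.

It rests on two theorems of Lusin and Souslin. A \emph{Polish space} is a separable completely metrizable space; examples are $X$ and the closed subsets of $\mathbb N^{\mathbb N}$, which carries the product of the discrete topologies. Every Borel subset $A$ of a Polish space is the image of a closed set $F\subseteq\mathbb N^{\mathbb N}$ under a continuous bijection $\varphi\colon F\to A$ \cite[13.7]{Kechris}, and an injective continuous map between Polish spaces sends Borel sets to Borel sets \cite[15.1]{Kechris}.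

\begin{lemma}\label{lem:exhaust}
For every Borel set $A\subseteq X$ there are Borel sets $A[m_1,\dots,m_n]$, indexed by the finite sequences in $\mathbb N$, such that:
\begin{itemize}
\item[(a)] the empty sequence gives $A$, and $A[m_1,\dots,m_{n-1},m]\uparrow A[m_1,\dots,m_{n-1}]$ as $m\to\infty$;
\item[(b)] if $(m_i)\in\mathbb N^{\mathbb N}$, $y_n\to y$ in $X$, and $y_n\in A[m_1,\dots,m_n]$ for infinitely many $n$, then $y\in A$.
\end{itemize}
\end{lemma}

\begin{proof}
With $F$ and $\varphi$ as above, put
\[
A[m_1,\dots,m_n]=\varphi\big(\{f\in F:\ f(i)\le m_i\text{ for }1\le i\le n\}\big).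
\]
These are images of closed subsets of $F$ under the injective continuous map $\varphi\colon F\to X$, hence Borel. Part (a) holds because every $f$ satisfies $f(n)\le m$ for large $m$. For (b), let $M_0$ be an infinite set of indices $n$ with $y_n=\varphi(f_n)$, $f_n\in F$, and $f_n(i)\le m_i$ for $i\le n$. For fixed $i$ the numbers $f_n(i)$ with $n\in M_0$, $n\ge i$, take finitely many values. So there are infinite sets $M_0\supseteq M_1\supseteq M_2\supseteq\cdots$ such that $f_n(i)$ equals a constant $f(i)$ for $n\in M_i$. Choose $n_1<n_2<\cdots$ with $n_j\in M_j$. Then $f_{n_j}\to f$ in $\mathbb N^{\mathbb N}$, so $f\in F$ because $F$ is closed, and $y=\lim_j\varphi(f_{n_j})=\varphi(f)\in A$.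
\end{proof}

We bound $f(i)$ by $m_i$ and do not fix its value, for the following reason. The number $m_n$ is chosen after $H_1,\dots,H_n$, so shrinking $A$ must commute with these operators. They preserve increasing unions by \eqref{eq:up}, but not arbitrary ones: in $X=\mathbb R$ the point $0$ lies in $H_{1,1/2}([0,1])$ but in neither $H_{1,1/2}([0,\frac12])$ nor $H_{1,1/2}([\frac12,1])$.

\begin{proposition}\label{prop:measure}
If $A$ is Borel, $A\notin\mathcal W$ and $\eta\in(0,1)$, then there is a cube measure $\mu$ with $\mu(A)\ge1-\eta$.
\end{proposition}

\begin{proof}
Let $\varepsilon_n=\eta2^{-n}$, so that $\prod_{i\le n}(1-\varepsilon_i)\ge1-\sum_i\varepsilon_i=1-\eta$ for all $n$. Let $(z_n)$ list every element of a countable dense subset of $X$ infinitely often.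

\emph{Construction.} We choose recursively vectors $h_n\neq0$, closed balls $K_n$ of radius $2^{-n}$ and numbers $m_n\in\mathbb N$. Writing
\[
T_n(S)=K_n\cap H_{h_n,\varepsilon_n}(S),\qquad S_n=A[m_1,\dots,m_n],\qquad R_n=T_nT_{n-1}\cdots T_1(S_n),
\]
with $S_0=R_0=A$, we require
\[
\|h_n\|\le2^{-n},\qquad\operatorname{dist}(z_n,\mathbb Rh_n)<2^{-n},\qquad R_n\notin\mathcal W .
\]
Each $T_i$ maps Borel sets to Borel sets, is monotone, and preserves increasing unions by \eqref{eq:up}; so does every composition of them. Suppose $R_{n-1}\notin\mathcal W$, which holds for $n=1$ by hypothesis. Lemma~\ref{lem:step}, applied to $R_{n-1}$ with $z=z_n$, $\varepsilon=\varepsilon_n$, $\delta=2^{-n}$, gives $h_n$ and $K_n$ with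
\[
T_n\cdots T_1(S_{n-1})=T_n(R_{n-1})\notin\mathcal W .
\]
By Lemma~\ref{lem:exhaust}(a) the sets $T_n\cdots T_1\big(A[m_1,\dots,m_{n-1},m]\big)$ increase to this set as $m\to\infty$. By Lemma~\ref{lem:ideal} one of them is not in $\mathcal W$; let $m_n$ be its index. Then $R_n\notin\mathcal W$.

\emph{The base points converge.} Since $\emptyset\in\mathcal W$, we can pick $b_n\in R_n$. From $S_n\subseteq S_{n-1}$ we get $R_n\subseteq T_n(R_{n-1})\subseteq H_{h_n,\varepsilon_n}(R_{n-1})$. As $\varepsilon_n<1$, there is $u\in[0,1]$ with $b_n+uh_n\in R_{n-1}$. For $n\ge2$ both $b_n+uh_n$ and $b_{n-1}$ lie in $R_{n-1}\subseteq K_{n-1}$, so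
\[
\|b_n-b_{n-1}\|\le2^{-n}+2\cdot2^{-(n-1)} .
\]
Since $X$ is complete, $b_n\to b$ for some $b\in X$. Put
\[
Z_n=b_n+\sum_{i\le n}U_ih_i,\qquad Z=b+\sum_iU_ih_i .
\]
The series converges absolutely, and $Z_n\to Z$ at every point of $\Omega$. Each $z$ in the countable dense set equals $z_n$ for infinitely many $n$, so its distance to $\operatorname{span}\{h_i:i\in\mathbb N\}$ is $0$. Hence this span is dense, and the law $\mu$ of $Z$ is a cube measure.

\emph{The mass of $A$.} By monotonicity $b_n\in R_n\subseteq H_{h_n,\varepsilon_n}\cdots H_{h_1,\varepsilon_1}(S_n)$, so Lemma~\ref{lem:fill} gives $\mathbb P(Z_n\in S_n)\ge1-\eta$ for every $n$. The events $\bigcup_{n\ge k}\{Z_n\in S_n\}$ decrease with $k$ and have probability at least $1-\eta$. So their intersection $\Omega'$, the event that $Z_n\in S_n$ for infinitely many $n$, has probability at least $1-\eta$. On $\Omega'$ Lemma~\ref{lem:exhaust}(b) gives $Z\in A$. Therefore $\mu(A)\ge\mathbb P(\Omega')\ge1-\eta$.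
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implications (3)$\Rightarrow$(2)$\Rightarrow$(1) were shown in Section~\ref{sec:intro}, and (1)$\Rightarrow$(4) is Proposition~\ref{prop:14}. If (3) fails, then $A\notin\mathcal W$, and Proposition~\ref{prop:measure} with $\eta=\frac12$ shows that (4) fails.
\end{proof}

The measure of Proposition~\ref{prop:measure} certifies a win for $\mathbf I$ in a strong form.

\begin{theorem}\label{thm:dichotomy}
For a Borel set $A\subseteq X$ exactly one of the following holds:
\begin{itemize}
\item[(a)] $\mathbf{II}$ has a winning strategy in the game on $A$;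
\item[(b)] for every $\eta\in(0,1)$ there are a single countable dense set $D$ and a Borel probability measure $\mu$ on $X$ with $\mu(A)\ge1-\eta$ such that, if $\mathbf I$ plays $D$ in every inning, every set $A_n$ that $\mathbf{II}$ can legally play is $\mu$-null.
\end{itemize}
In case (b), $\mathbf I$ wins with this constant strategy, and would still win if $\mathbf{II}$ were allowed countably many pairs $(x,A')$ with $0\neq x\in D$ and $A'\in\mathcal A(x)$ per inning.
\end{theorem}

\begin{proof}
If (a) fails, take $\mu$ from Proposition~\ref{prop:measure} and let $D$ be the set of rational linear combinations of its edges. It is countable and dense, and by Lemma~\ref{lem:cube} every $A'\in\mathcal A(x)$ with $0\ne x\in D$ is $\mu$-null. So (b) holds. If (b) holds, countably many $\mu$-null sets cannot cover $A$, since $\mu(A)>0$. This proves the last sentence, and it shows that (b) excludes (a).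
\end{proof}

\section{Prescribed directions: Aronszajn null sets}\label{sec:aronszajn}

A Borel set is \emph{Aronszajn null} if it satisfies condition (5) below. There the directions are prescribed, not chosen, and only their span is required to be dense. Lemma~\ref{lem:split} converts a set that is null along a linear combination of the prescribed directions into sets that are null along the directions themselves.

\begin{theorem}\label{thm:aronszajn}
For a Borel set $A\subseteq X$, conditions (1)--(4) of Theorem~\ref{thm:main} are equivalent to:
\begin{itemize}
\item[(5)] for every sequence $(x_n)$ of nonzero vectors with dense span there are $A_n\in\mathcal A(x_n)$ with $A\subseteq\bigcup_nA_n$.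
\end{itemize}
\end{theorem}

\begin{proof}
(5)$\Rightarrow$(1). Let $(D_n)$ be dense sets, and let $(z_n)$ list every element of a countable dense set infinitely often. Choose nonzero $x_n\in D_n$ with $\|x_n-z_n\|<1/n$. Every element of the countable dense set is a limit of a subsequence of $(x_n)$, so $\{x_n\}$ is dense and (5) supplies the sets $A_n$.

(1)$\Rightarrow$(5). Let $(x_i)$ be given, and apply (1) with $D_n=\operatorname{span}\{x_i:i\in\mathbb N\}$ for all $n$. This gives $A\subseteq\bigcup_nA'_n$ with $A'_n\in\mathcal A(v_n)$ and $0\neq v_n\in\operatorname{span}\{x_i\}$. Fix $n$. Choose $l$ with $v_n\in F=\operatorname{span}\{x_1,\dots,x_l\}$ and a set $I\subseteq\{1,\dots,l\}$ such that $(x_i)_{i\in I}$ is a basis of $F$. By Lemma~\ref{lem:fubini}(b), $A'_n$ is null in every coset of $F$, so Lemma~\ref{lem:split} gives $E_{n,i}\in\mathcal A(x_i)$, $i\in I$, that cover $A'_n$. Put $E_{n,i}=\emptyset$ for $i\notin I$. Then $A_i=\bigcup_nE_{n,i}\in\mathcal A(x_i)$ and $A\subseteq\bigcup_iA_i$.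
\end{proof}

\section{Analytic sets}\label{sec:analytic}

A subset of a Polish space is \emph{analytic} if it is the image of a Borel subset of a Polish space under a continuous map, and \emph{coanalytic} if its complement is analytic. Borel sets are analytic. Intersections of two analytic sets, projections of analytic sets, and preimages of analytic sets under Borel maps are analytic. Analytic sets are universally measurable, that is, measurable for the completion of every Borel probability measure. For analytic $A\subseteq X$ we read the definitions of $\mathbb A$ and of the game verbatim; the sets $A_n$ are still required to be Borel.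

\begin{theorem}\label{thm:analytic}
For an analytic set $A\subseteq X$, conditions (1)--(4) of Theorem~\ref{thm:main} are equivalent.
\end{theorem}

The proof of Lemma~\ref{lem:dense} has $\mathbf{II}$ play a thin part, which must be Borel to be legal, and Lemma~\ref{lem:meas} guarantees this only for Borel $S$. So we do not repeat the construction. We enlarge $A$ to a Borel set that still satisfies (4). For one cube measure such an enlargement is given by measurability; to obtain it for uncountably many measures at once we use two theorems. For $C\subseteq Y\times X$ write $C_y=\{x:(y,x)\in C\}$.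

\emph{Kond\^o--Tugu\'e theorem} \cite[29.26]{Kechris}, for a fixed measure: if $W$ is Polish and $E\subseteq W\times\Omega$ is analytic, then $\{w\in W:\mathbb P(E_w)>0\}$ is analytic.

\emph{First Reflection Theorem} \cite[35.10]{Kechris}: let $\Phi$ be a family of subsets of $X$ such that $\{y\in Y:C_y\in\Phi\}$ is coanalytic for every Polish space $Y$ and every analytic $C\subseteq Y\times X$. (Such a family is called $\mathbf\Pi^1_1$ on $\mathbf\Sigma^1_1$.) Then every analytic set in $\Phi$ is contained in a Borel set in $\Phi$.

\begin{proof}[Proof of Theorem~\ref{thm:analytic}]
The proofs of (3)$\Rightarrow$(2)$\Rightarrow$(1)$\Rightarrow$(4) do not use that $A$ is Borel; in the last one $A$ is covered by countably many $\mu$-null Borel sets. Assume (4), and let $\Phi$ be the family of subsets of $X$ that are null for the completion of every cube measure. We verify the hypothesis of the First Reflection Theorem.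

Let $\Pi\subseteq X\times X^{\mathbb N}$ be the set of all $p=(b,(h_n))$ with $h_n\neq0$ for all $n$, $\sum_n\|h_n\|<\infty$ and dense span, and let $\mu_p$ be the corresponding cube measure. The set $\Pi$ is Borel. The first condition is a countable intersection of open conditions. The second says that for some $M\in\mathbb N$ the closed conditions $\sum_{n\le k}\|h_n\|\le M$ hold for all $k$. The third says that for every $z$ in a fixed countable dense set and every $k$ there are finitely many rationals $c_i$ with $\|z-\sum_ic_ih_i\|<1/k$. The map $\Psi(p,u)=b+\sum_nu_nh_n$ on $\Pi\times\Omega$ is a pointwise limit of continuous maps, hence Borel.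

Let $Y$ be Polish and $C\subseteq Y\times X$ analytic. Then
\[
E=\{(y,p,u)\in Y\times(X\times X^{\mathbb N})\times\Omega:\ p\in\Pi,\ (y,\Psi(p,u))\in C\}
\]
is analytic. Its section at $(y,p)$ is empty for $p\notin\Pi$, and for $p\in\Pi$ it is the preimage of the analytic set $C_y$ under $\Psi(p,\cdot)$. In the latter case $\mathbb P(E_{(y,p)})=\mu_p(C_y)$, as one sees by placing $C_y$ between two Borel sets of the same $\mu_p$-measure and taking preimages. By the Kond\^o--Tugu\'e theorem, $\{(y,p):p\in\Pi,\ \mu_p(C_y)>0\}$ is analytic. Its projection to $Y$ is analytic and equals $\{y:C_y\notin\Phi\}$. So $\{y:C_y\in\Phi\}$ is coanalytic.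

The First Reflection Theorem gives a Borel set $A^*\supseteq A$ that is null for every cube measure. By Theorem~\ref{thm:main}, $\mathbf{II}$ has a winning strategy on $A^*$, and the same strategy wins on $A$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DT}
Jakub Duda and Boaz Tsaban, \emph{Games in Banach spaces}, arXiv:math/0601556 (2006).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
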